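# A stochastic heat equation in three dimensions whose solution oscillates without bound near every point at every time

## 1. A noise that is constant in space, and a noise with one small bump

Consider on $(0,\infty)\times\mathbb R^3$ the equation
$$\frac{\partial u(t,x)}{\partial t}=\tfrac12(\Delta u)(t,x)+u(t,x)\,\eta(t,x),\qquad u(0,\cdot)\equiv1,\tag{1}$$
where $\eta$ is a centered Gaussian noise that is white in time and has a spatial correlation function $f$: formally, $\mathrm{Cov}[\eta(t,x),\eta(s,y)]=\delta_0(t-s)f(x-y)$.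

As a warm-up, let the noise not depend on $x$ at all, $\eta(t,x)=\dot W_t$ with $W$ a linear Brownian motion. Then $f\equiv1$. A solution that does not depend on $x$ must satisfy $du=u\,dW$, so
$$u(t,x)=e^{W_t-t/2}.$$
At each time the solution is perfectly flat in space. (This is only a warm-up: the Fourier transform of $f\equiv 1$ is a point mass, not a function.)

Now go to the other extreme and let the noise be correlated only over a very short distance $r$. Write $B_R=\{x\in\mathbb R^3:\|x\|<R\}$. Fix a radial $\chi\in C_c^\infty(B_{1/2})$ with $\chi\ge0$, $\chi\not\equiv0$, and let $\varphi$ be a positive multiple of $\chi*\chi$. Then $\varphi\ge0$ is smooth and radial with support in $B_1$, and $\hat\varphi\ge0$, being a positive multiple of the square of the real function $\hat\chi$. We fix the multiple so that $\int\frac{\varphi(z)}{4\pi\|z\|}dz=1$. For $a>0$ and $r\in(0,1]$ let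
$$g_{a,r}(x)=a\,r^{-2}\varphi(x/r).$$
Take the noise in (1) to have correlation $g=g_{a,r}$. Let $B,\tilde B$ be independent standard Brownian motions in $\mathbb R^3$ from $0$ and $\beta=B-\tilde B$. The two-point function of $u$ is
$$\mathrm E[u(t,x)u(t,y)]=\mathrm E\exp\int_0^tg(x-y+\beta_s)\,ds .\tag{2}$$
Formally, Itô's formula says that $R(t,z)=\mathrm E[u(t,x)u(t,x+z)]$ solves $\partial_tR=\Delta R+gR$ with $R(0)=1$, and (2) is the Feynman–Kac formula for this equation; Lemma 3 below proves (2). We also use $\mathrm E\,u(t,x)=1$.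

What is the variance at one point? By Brownian scaling $\int_0^ta r^{-2}\varphi(\beta_s/r)ds$ has the law of $a\int_0^{t/r^2}\varphi(\beta_v)dv$, so
$$\mathrm{Var}\,u(t,x)=\mathrm E\exp\Big(a\int_0^{t/r^2}\varphi(\beta_v)dv\Big)-1 .$$
The process $\beta$ has generator $\Delta$, whose Green function is $1/(4\pi\|z\|)$, so $\mathrm E\int_0^\infty\varphi(\beta_v)dv=\int\frac{\varphi(z)}{4\pi\|z\|}dz=1$. As $e^y-1\ge y$, we see that as $r\downarrow0$ the variance increases to a limit which is at least $a$. If $a<1$, the limit is at most $\frac a{1-a}$, by Lemma 2 below.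

What is the covariance at two points with difference $z$, $\|z\|>r$? The integral $\int_0^t g(z+\beta_s)ds$ vanishes unless $z+\beta$ hits $B_r$, and this has probability $r/\|z\|$ in dimension three. Restarting at the hitting time and using Lemma 2 again,
$$0\le\mathrm{Cov}(u(t,x),u(t,x+z))\le\frac r{\|z\|}\cdot\frac a{1-a}.$$

So as $r\downarrow 0$ the correlation function $g_{a,r}$ tends to $0$ at every $x\neq0$, and yet $u(t,\cdot)$ keeps fluctuating at each point by a fixed amount, with values at distinct points that become uncorrelated. The solution flickers at spatial scale $r$. For each fixed $r$ it is still continuous in $x$ (Lemma 3). But what happens if we superpose bumps at infinitely many scales, $f=\sum_ng_{a_n,r_n}$? Can the solution oscillate by an infinite amount near every point $x$, at every time $t$ simultaneously, while the equation still makes sense?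

## 2. Infinite oscillation everywhere: definitions and the theorem

**Noise.** The correlation $f:\mathbb R^3\to\mathbb R_+$ is non-random, non-negative, tempered, locally integrable and positive semi-definite in the sense of distributions: $\iint\psi(x)\psi(y)f(x-y)\,dxdy\ge0$ for test functions $\psi$. With the normalization $\hat g(z)=\int e^{ix\cdot z}g(x)dx$ this says $\hat f\ge0$. For instance $\varphi$ above is positive definite. The value $f(0)$ is immaterial when $f$ is singular at $0$, and we then set $f(0)=0$. The noise is a centered Gaussian family $\eta(k)$ with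
$$\mathrm{Cov}(\eta(k),\eta(k'))=\int ds\iint k(s,y)k'(s,y')f(y-y')\,dydy'.$$
All probability spaces are complete.

**Stochastic integrals.** For a predictable $\Psi$ with $\mathrm E\int ds\iint|\Psi(s,y)\Psi(s,y')|f(y-y')dydy'<\infty$ the Walsh integral $\iint\Psi\,d\eta$ is defined and
$$\mathrm E\Big[\iint\Psi\,d\eta\iint\Psi'\,d\eta\Big]=\mathrm E\int ds\iint\Psi(s,y)\Psi'(s,y')f(y-y')dydy' .$$
By Burkholder's inequality, $\|\iint\Psi\,d\eta\|_p^2\le C_p\,\|\int ds\iint\Psi(s,y)\Psi(s,y')f(y-y')dydy'\|_{p/2}$ for $p\ge2$.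

**Solutions.** Let $p_t$ be the heat kernel of $\frac12\Delta$. A random field solution of (1) in the sense of Walsh and Dalang is a predictable $u$ with
$$u(t,x)=1+\int_0^t\!\!\int p_{t-s}(x-y)u(s,y)\,\eta(ds,dy)\quad\text{a.s. for each }(t,x).\tag{3}$$
(For a general globally Lipschitz $\sigma$ one writes $\sigma(u)$ in place of $u$; we only need $\sigma(z)=z$.) We quote Dalang's theorem: if
$$\int_{\mathbb R^3}\frac{\hat f(z)}{1+\|z\|^2}dz<\infty,\tag{D}$$
then there is a random field solution, and it is unique subject to $\sup_{t\le T}\sup_x\mathrm E(|u(t,x)|^k)<\infty$ for all $k\in[2,\infty)$ and $T>0$.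

**Oscillation.** For $\psi:\mathbb R^3\to\mathbb R$ let
$$\mathrm{Osc}_\psi(x)=\lim_{\varepsilon\downarrow0}\ \sup_{a,b\in B(x,\varepsilon)}|\psi(a)-\psi(b)| .$$
For $\psi=1_{\{x_1\ge0\}}$ it equals $1$ on the plane $x_1=0$ and $0$ elsewhere. For $\psi(x)=q$ when $x_1=p/q$ in lowest terms ($q\ge1$), and $\psi(x)=0$ when $x_1$ is irrational, it is $\infty$ everywhere although $\psi=0$ almost everywhere. Infinite oscillation can thus sit on a null set. We aim for something sturdier: sets of positive Lebesgue measure.

**Versions and separability.** A version of $u$ is a real-valued process $\tilde u$ with $\mathrm P\{\tilde u(t,x)=u(t,x)\}=1$ for each $(t,x)$. It is separable (in Doob's sense, on $(0,\infty)\times\mathbb R^3$) if there is a countable $D$ such that a.s., for all open $G$ and closed $F$: if $\tilde u\in F$ on $G\cap D$, then $\tilde u\in F$ on $G$. Example: if $\tau$ is uniform on $[0,1]$, then $Y_t=1_{\{t=\tau\}}$ is a version of the zero process, but it is not separable: for a countable $D$ a.s. $\tau\notin D$, so $Y=0$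 on $D$, while $Y_\tau=1$.

**Convergence in measure.** $L^0_{\rm loc}$ is the space of real measurable functions on $\mathbb R^3$ modulo null sets with local convergence in measure. It is Polish, with complete metric $\sum_m2^{-m}\int_{B_m}\min(1,|v-w|)dx$ up to constants that make the series converge. The tall spike $n1_{B_{1/n}}$ tends to $0$ in it.

The problem is taken from Le Chen, Jingyu Huang, D. Khoshnevisan, Kunwoo Kim, "Dense blowup for parabolic SPDEs", arXiv:1702.08374 (2017), where $u$ is taken to be a separable version and the following is conjectured: for $\sigma(z)=z$ there exist correlation functions $f$ as above that satisfy (D) and for which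
$$\mathrm P\{\mathrm{Osc}_{u(t)}(x)=\infty\text{ for all }(t,x)\in(0,\infty)\times\mathbb R^3\}=1 .$$
The conjecture is true. Write $|A|$ for Lebesgue measure.

**Theorem 1.** Let $\sigma(z)=z$. Let $\gamma_0\in C_c^\infty(\mathbb R^3)$ be nonnegative and positive definite ($\gamma_0=0$ allowed) and $\epsilon_0>0$. There is $f=\gamma_0+\sum_{n\ge1}g_n$ with $g_n\in C_c^\infty(B_{\epsilon_0})$ nonnegative and positive definite and $\int(f-\gamma_0)(x)\|x\|^{-1}dx\le\epsilon_0$, satisfying (D), such that for every noise $\eta$ with correlation $f$, on any complete probability space: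

(a) $u$ has a jointly measurable separable version $\bar u\ge0$, measurable with respect to the completion of $\sigma(\eta)$, such that a.s. $t\mapsto\bar u(t,\cdot)\in L^0_{\rm loc}$ is continuous on $(0,\infty)$, and a.s. for all $t>0$, all nonempty open $J\subset\mathbb R^3$ and all nonempty open $I\subset(0,\infty)$:
$$|\{x\in J:\bar u(t,x)\in I\}|>0 .$$
In particular $\mathrm P\{\mathrm{Osc}_{\bar u(t)}(x)=\infty\ \forall(t,x)\in(0,\infty)\times\mathbb R^3\}=1$.

(b) For every version $\tilde u$ (separable or not) and every fixed $t>0$: $\mathrm P\{\mathrm{Osc}_{\tilde u(t)}(x)=\infty\ \forall x\}=1$.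

(c) For every jointly measurable version $\tilde u$ such that a.s. $t\mapsto\tilde u(t,\cdot)\in L^0_{\rm loc}$ is continuous on $(0,\infty)$: $\mathrm P\{\mathrm{Osc}_{\tilde u(t)}(x)=\infty\ \forall(t,x)\}=1$.

Part (a), with $\gamma_0=0$ for instance, is the conjecture. Section 13 shows, for this $f$, that the oscillation statement for all $t$ at once does fail for some separable version, so (a) has to exhibit a particular one.

## 3. What condition (D) forbids, and why fixed times are not enough

How large may the amplitudes $a_n$ be? The function $e^{-\|x\|}/(4\pi\|x\|)$ is integrable with Fourier transform $(1+\|z\|^2)^{-1}$. If $g\in C_c^\infty$ is even, Parseval's formula gives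
$$\int\frac{\hat g(z)}{1+\|z\|^2}dz=(2\pi)^3\int g(x)\frac{e^{-\|x\|}}{4\pi\|x\|}dx=2\pi^2\int g(x)\frac{e^{-\|x\|}}{\|x\|}dx.\tag{4}$$
For $g=g_{a,r}$ with $r\le1$ we have $\int\frac{g(x)}{4\pi\|x\|}dx=a$ by scaling and $e^{-1}\le e^{-\|x\|}\le1$ on the support, so the value of (4) lies between $8\pi^3a/e$ and $8\pi^3a$. Hence for an integrable $f=\sum_ng_{a_n,r_n}$, with $r_n\le 1$, condition (D) holds if and only if $\sum_na_n<\infty$.

The first approach one would try is to let the fluctuations of Section 1 accumulate until the solution is unbounded near every point. It stops exactly here. Under (D), $C=\sup_x\mathrm E\,u(t,x)^2<\infty$, so for a ball $J$ the expected measure of $\{x\in J:u(t,x)>M\}$ is at most $C|J|/M^2$. Typical points carry moderate values, and as $a_n\to0$ the typical change caused by the $n$th bump becomes small. Unboundedness can only come from rare points, and we must show that every ball contains them.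

The way past this is to separate the two parameters of a bump. Freeze the amplitude $a$, small. To move $u(t,x)$ from a value $v$ to the vicinity of a prescribed target $\iota$, it suffices to push the noise in the last $r^2$ units of time in the ball of radius about $r$ around $x$. In dimension three the Gaussian price of the push is a factor $e^{-\lambda^2\Theta/a}$ which does not depend on $r$ (Section 7). So each point has a tiny probability $c>0$ of reaching the target, with $c$ fixed while $r\downarrow0$. Since the solution decorrelates over short distances, a law of large numbers in space then shows that a fraction of at least about $c$ of each ball reaches the target.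

The second difficulty is "for all $t$". A fixed-time theorem gives all rational $t$ at once, but the limiting solution will not be continuous in $x$, so one cannot pass pointwise to the remaining $t$; Section 13 shows that exceptional times can be planted without changing any fixed-time statement. The law of large numbers must therefore be uniform in $t$, and it must be applied to solutions with finitely many bumps, which are continuous. Afterwards the limit is taken in $L^0_{\rm loc}$, uniformly in $t$.

**Where the proof lives.** In Sections 4–11 we work on a space with independent noises $\eta_0,\eta_1,\dots$ with spatial correlations $\gamma_0,g_1,g_2,\dots$ and $\eta=\sum_{n\ge0}\eta_n$. If $\sum_n\int g_n<\infty$, then $\sum_n\mathrm{Var}\,\eta_n(k)<\infty$ for each test function $k$, so the sum converges in $L^2$ and has correlation $f$. If instead $\eta$ is given on some space, regard it as a random sequence $(\eta(k_j))_j$ for a countable dense family of test functions; the transfer theorem (Kallenberg, *Foundations of Modern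 Probability*, 2nd ed., Thm 6.10) provides such a decomposition after enlarging the space by an independent uniform variable. Section 12 removes the enlargement.

Throughout, $B,\tilde B,B^1,B^2,\dots$ are independent standard Brownian motions in $\mathbb R^3$ from $0$ on canonical Wiener space, independent of the noises; $\mathrm P_B,\mathrm E_B$ refer to them, and $\beta=B-\tilde B$. We shall constantly use that for jointly centered Gaussian $Y_1,\dots,Y_N$
$$\mathrm E\prod_{i=1}^Ne^{Y_i-\frac12\mathrm{Var}Y_i}=\exp\sum_{i<j}\mathrm{Cov}(Y_i,Y_j).\tag{5}$$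

## 4. Occupation integrals and the Feynman–Kac representation

For measurable $g\ge0$ put
$$\kappa(g)=\sup_x\int\frac{g(z)}{4\pi\|x-z\|}dz,\qquad A_t(x)=\int_0^tg(x+\beta_s)ds .$$
By the form of the Green function, $\mathrm E\,A_\infty(x)=\int\frac{g(z)}{4\pi\|x-z\|}dz$ for even $g$ and in any case $\mathrm E A_\infty(x)\le\kappa(g)$. Since $\varphi$ is radial, Newton's theorem gives $\int\frac{\varphi(z)}{4\pi\|x-z\|}dz=\int\frac{\varphi(z)}{4\pi\max(\|x\|,\|z\|)}dz$, which is largest at $x=0$; so $\kappa(\varphi)=1$. Substituting $z=rw$,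
$$\kappa(g_{a,r})=a,\qquad\int g_{a,r}=ar\int\varphi,\qquad\sup g_{a,r}=g_{a,r}(0)=ar^{-2}\varphi(0),$$
the last because a positive definite function is largest at $0$.

**Lemma 2.** Let $\kappa=\kappa(g)<\infty$. Then $\mathrm E[A_\infty(x)^k]\le k!\,\kappa^k$. Hence $\mathrm Ee^{qA_\infty(x)}\le(1-q\kappa)^{-1}$ if $q\ge0$, $q\kappa<1$; $\mathrm E(e^{A_t(x)}-1)^2\le4\kappa$ if $\kappa\le\frac14$; $\mathrm E[A_t(x)^2]\le2\kappa\,\mathrm E[A_t(x)]$; and $\int\mathrm E[A_t(x)]dx=t\int g$.

**Proof.** We have $A_t^k=k!\int_{0<s_1<\dots<s_k<t}\prod_ig(x+\beta_{s_i})ds$. Conditioning at time $s_{k-1}$, the integral over $s_k$ has conditional expectation at most $\kappa$, by the Markov property. Repeat with $s_{k-1}$, and so on; each integration costs at most a factor $\kappa$. This gives the first bound. For $k=2$, stop before the last integration to get $\mathrm E[A_t^2]\le2\kappa\,\mathrm E[A_t]$. Summing the exponential series gives the second bound. As $e^A\ge1$, $(e^A-1)^2=e^{2A}-2e^A+1\le e^{2A}-1$, with mean at most $\frac1{1-2\kappa}-1=\frac{2\kappa}{1-2\kappa}\le4\kappa$.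 The last identity is Fubini. $\square$

Next we represent the solution as an average over Brownian paths. Let $\gamma\in C_c^\infty$ be nonnegative and positive definite and $\xi$ a noise with correlation $\gamma$.

**Step 1: integrals of the noise along a path.** Since $\gamma$ is bounded, $\xi(k)$ is defined by $L^2$-extension for every measurable $k$ with $\int(\int|k(s,y)|dy)^2ds<\infty$, with the same covariance formula; call such $k$ admissible. Letting $k=1_{[0,s]}\otimes$ (a mollifier at $y$) and passing to the $L^2$-limit we get the Gaussian field $W_s(y)=\xi([0,s]\times\delta_y)$ with covariance $(s\wedge s')\gamma(y-y')$; take its continuous version. Also $\mathrm{Cov}(\xi(k),W_s(y))=\int_0^s(\gamma*k(s',\cdot))(y)ds'$. For a path $b$ put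
$$X_t^x(b)=\lim_n\sum_j(W_{s_{j+1}}-W_{s_j})(x+b_{t-s_j}),\qquad s_j=(j2^{-n})\wedge t,$$
and $0$ where there is no limit; think of $\int_0^t\xi(ds,x+b_{t-s})$. This is jointly measurable in $(\omega,t,x,b)$.

The limit exists for almost all data. Indeed $\gamma$ is smooth, even, and maximal at $0$, so $0\le\gamma(0)-\gamma(z)\le C_\gamma\|z\|^2$. Passing from level $n$ to level $n+1$ changes the sum, for each interval $[s_j,s_{j+1}]$ with dyadic midpoint $m<t$, by $(W_{s_{j+1}}-W_m)(x+b_{t-m})-(W_{s_{j+1}}-W_m)(x+b_{t-s_j})$. Given $b$ this has variance at most $2^{-n-1}\cdot2C_\gamma\|b_{t-m}-b_{t-s_j}\|^2$, and these changes are independent over the $O(2^n)$ intervals. Averaging over $B$, each interval contributes at most $C2^{-n}\cdot2^{-n}$, so the change is $O(2^{-n/2})$ in $L^2(\mathrm P\otimes\mathrm P_B)$, uniformly in $x$ and $t\le T$. This is summable, so the limit exists $\mathrm P\otimes\mathrm P_B$-a.s. and in $L^2$. Since also $\mathrm E_B\sum_n\|\text{change}_n\|_{L^2(\mathrm P)}<\infty$, for $\mathrm P_B$-a.e. path it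 exists $\mathrm P$-a.s. and in $L^2(\mathrm P)$.

For a.e. fixed paths the variables $X_t^x(b)$ and $\xi(k)$ are jointly centered Gaussian. Passing to the limit in the sums, which use the same dyadic points for all $t$, we find
$$\begin{aligned}\mathrm{Cov}(X_t^x(b),X_{t'}^{x'}(b'))&=\int_0^{t\wedge t'}\gamma(x-x'+b_{t-s}-b'_{t'-s})ds,\\ \mathrm{Cov}(\xi(k),X_t^x(b))&=\int_0^t(\gamma*k(s,\cdot))(x+b_{t-s})ds .\end{aligned}\tag{6}$$
For the second line, $\gamma*k(s,\cdot)$ is continuous and bounded by $\|\gamma\|_\infty\|k(s,\cdot)\|_{L^1}$, which is integrable in $s\in[0,t]$, so dominated convergence applies. For $t=t'$ the first line is $\int_0^t\gamma(x-x'+b_s-b'_s)ds$; in particular $\mathrm{Var}\,X_t^x(b)=\gamma(0)t$. Put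
$$\Phi_{t,x}(b)=\exp\big(X_t^x(b)-\tfrac12\gamma(0)t\big).$$
By (5) and Tonelli $\mathrm E\,\mathrm E_B\Phi_{t,x}^2=e^{\gamma(0)t}$, so $\Phi_{t,x}\in L^2(\mathrm P_B)$ a.s.

**Lemma 3.** (i) The solution of (1) for the noise $\xi$ is $u(t,x)=\mathrm E_B[\Phi_{t,x}(B)]$ a.s. for each $(t,x)$, and
$$\mathrm E\prod_{i=1}^Nu(t,x_i)=\mathrm E_B\exp\sum_{i<j}\int_0^t\gamma(x_i-x_j+B^i_s-B^j_s)ds.$$
(ii) $(t,x)\mapsto\Phi_{t,x}\in L^2(\mathrm P_B)$ has a version continuous on $[0,\infty)\times\mathbb R^3$. With it, $u(t,x)=\mathrm E_B\Phi_{t,x}$ and $Z(t,x):=\mathrm E_B\Phi_{t,x}^2$ are continuous, and $u>0$ everywhere a.s.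

**Proof of (i).** The purpose is to identify $v(t,x)=\mathrm E_B\Phi_{t,x}$ with the solution by testing both against exponentials. The moment formula for $v$ is (5), (6) and Tonelli; in particular $v(t,x)\in L^2$. For $k\in C_c^\infty((0,\infty)\times\mathbb R^3)$ let $\mathcal E(k)=\exp(\xi(k)-\frac12\mathrm{Var}\,\xi(k))$ and $q(s,\cdot)=\gamma*k(s,\cdot)$, a bounded function. By (5) and (6),
$$w(t,x):=\mathrm E[v(t,x)\mathcal E(k)]=\mathrm E_B\exp\int_0^tq(s,x+B_{t-s})ds .$$
Differentiating $s\mapsto\exp\int_0^sq(\tau,x+B_{t-\tau})d\tau$ and integrating over $[0,t]$,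
$$e^{\int_0^tq(s,x+B_{t-s})ds}-1=\int_0^tq(s,x+B_{t-s})\,e^{\int_0^sq(\tau,x+B_{t-\tau})d\tau}ds .$$
The inner exponential involves $B$ only at times $t-\tau\ge t-s$. By the Markov property at time $t-s$ its conditional expectation, given $x+B_{t-s}=y$, is $w(s,y)$. Hence
$$w(t,x)=1+\int_0^t\!\!\int p_{t-s}(x-y)q(s,y)w(s,y)\,dyds .\tag{7}$$
Now let $u$ be the Walsh–Dalang solution and $\bar w(t,x)=\mathrm E[u(t,x)\mathcal E(k)]$. Put $\mathcal E_s(k)=\mathcal E(k1_{[0,s]})$, a martingale with $\mathcal E_t(k)=1+\int_0^t\!\int\mathcal E_s(k)k\,d\xi$. Since $u(s,y)$ depends on the noise up to time $s$, $\bar w(s,y)=\mathrm E[u(s,y)\mathcal E_s(k)]$. By (3) and the isometry,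
$$\bar w(t,x)=1+\int_0^tds\iint p_{t-s}(x-y)k(s,y')\gamma(y-y')\mathrm E[u(s,y)\mathcal E_s(k)]\,dydy',$$
which is (7) for $\bar w$. Both $w$ and $\bar w$ are bounded on $[0,T]\times\mathbb R^3$. If $N=\sup_{t\le T,x}e^{-\lambda t}|w-\bar w|$, subtracting the two equations gives $N\le\|q\|_\infty N\int_0^\infty e^{-\lambda s}ds=\|q\|_\infty N/\lambda$, so $N=0$ for $\lambda>\|q\|_\infty$. Thus $w=\bar w$. The variables $\mathcal E(k)$ are total in $L^2(\sigma(\xi))$, and $u(t,x),v(t,x)$ belong to this space modulo null sets, so $u(t,x)=v(t,x)$ a.s.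

**Proof of (ii).** Here we use Kolmogorov's criterion in $L^2(\mathrm P_B)$. Let $t\le t'\le T$, $h=t'-t$. Given $B$, $X_{t'}^{x'}(B)-X_t^x(B)$ is centered Gaussian and by (6) its variance is
$$V=\gamma(0)h+2\int_0^t\big(\gamma(0)-\gamma(x'-x+B_{t'-s}-B_{t-s})\big)ds\le\gamma(0)h+2C_\gamma\int_0^t\|x'-x+B_{t'-s}-B_{t-s}\|^2ds,$$
so $\mathrm E_B[V^m]\le C(h+\|x-x'\|^2)^m$ for all $m\in\mathbb N$. Use $|e^\alpha-e^{\alpha'}|\le|\alpha-\alpha'|(e^\alpha+e^{\alpha'})$ for the exponents $\alpha,\alpha'$ of $\Phi_{t,x},\Phi_{t',x'}$. Given $B$, $\mathrm E|\alpha-\alpha'|^{4k}\le C(V^{2k}+h^{4k})$, and all exponential moments are bounded. By Jensen and Cauchy–Schwarz,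
$$\mathrm E\|\Phi_{t,x}-\Phi_{t',x'}\|_{L^2(\mathrm P_B)}^{2k}\le\mathrm E\,\mathrm E_B|\Phi_{t,x}-\Phi_{t',x'}|^{2k}\le C(h^{1/2}+\|x-x'\|)^{2k}$$
locally. For $k>4$ Kolmogorov's criterion, with four parameters and values in the separable Hilbert space $L^2(\mathrm P_B)$, gives a continuous version. Continuity of $u$ and $Z$ follows. In the same way $N(t,x)=\mathrm E_B[X_t^x(B)]$ satisfies $\mathrm E|N(t,x)-N(t',x')|^{2k}\le C\,\mathrm E_B[V^k]$, so it has a continuous version. By Jensen $u(t,x)\ge\exp(N(t,x)-\frac12\gamma(0)t)$ a.s. for each $(t,x)$, hence for all $(t,x)$ simultaneously by continuity. So $u>0$. $\square$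

For fixed $(t,x)$ the continuous version of $\Phi_{t,x}$ agrees a.s., as an element of $L^2(\mathrm P_B)$, with the jointly measurable one.

## 5. Adding one bump to a smooth noise

Let $\gamma\in C_c^\infty$ be nonnegative and positive definite. The old noise has correlation $\gamma$, and an independent new noise has correlation $g=g_{a,r}$. We work on $\Omega_{\rm old}\times\Omega_{\rm new}$; $\mathrm E_{\rm new}$ and $\mathrm P_{\rm new}$ refer to the second factor. Let $u_{\rm old}$ be the solution driven by the old noise and $u_{\rm new}$ the one driven by the sum, which has correlation $\gamma+g$; both are the continuous versions. Let $X_{\rm old},X_{\rm new}$ be the path functionals of the two noises, $\Phi=\exp(X_{\rm old}-\frac12\gamma(0)t)$ and $Z=\mathrm E_B\Phi^2$. The sums defining $X$ are additive in the noise, so by Lemma 3, for each $(t,x)$, a.s.,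
$$u_{\rm new}(t,x)=\mathrm E_B\big[\Phi_{t,x}\,e^{X_{\rm new}-\frac12g(0)t}\big].\tag{8}$$
Let $H(w)=w^2/(1+w^2)$, a bounded function with bounded derivative and $\frac12\min(w^2,1)\le H(w)\le w^2$.

**Proposition 4.** Let $T\ge1$, $\epsilon\in(0,1)$, $\mathcal J$ a finite set of balls contained in $B_T$, and $\mathcal I$ a finite set of bounded open intervals with closure in $(0,\infty)$. There are $a,r\in(0,\epsilon]$ and $\delta>0$ such that with probability at least $1-\epsilon$:

1. $\sup_{t\in[0,T]}\int_{B_T}H(u_{\rm new}(t,x)-u_{\rm old}(t,x))dx\le\epsilon$;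
2. $|\{x\in J:u_{\rm new}(t,x)\in I\}|\ge\delta$ for all $t\in[1/T,T]$, $J\in\mathcal J$, $I\in\mathcal I$.

So the new bump hardly changes the solution in measure, and yet, at every time, it sends a definite portion of every given ball into every given interval. Both items concern spatial integrals of functions of $(u_{\rm old},u_{\rm new})$. Section 6 shows that such integrals are close to their $\mathrm E_{\rm new}$-means uniformly in $t$ when $r$ is small, and Sections 7–8 estimate the means.

## 6. Spatial averages concentrate uniformly in time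

Let $F(t)=\int_Jh(u_{\rm old}(t,x),u_{\rm new}(t,x))dx$, where $J\subset B_T$ is a ball and $h\in C^1(\mathbb R^2)$ is bounded with first partial derivatives bounded by $L$. $F$ is bounded and a.s. continuous on $[0,T]$, so for a.e. old noise $\mathrm E_{\rm new}F(t)$ is continuous in $t$, by dominated convergence. Let $G=F-\mathrm E_{\rm new}F$.

How many moments of $G$ do we need? The argument below with an even power $p$ yields $\mathrm E|G(t)|^p\le Cr^{p/4}$ for each $t$ and $\mathrm E|G(t)-G(s)|^p\le Cr^{-p}|t-s|^{p/2}$. With $p=2$ any interpolation $(r^{1/2})^{1-\theta}(r^{-2}|t-s|)^\theta$, $0\le\theta\le1$, has a time exponent at most $1$, while Kolmogorov's criterion requires more than $1$. So variances do not control the supremum over $t$ in this way. The power $p=40$ leaves ample room.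

**Lemma 5.** If $a\le1/4000$, then $\mathrm E\sup_{t\le T}|G(t)|^{40}\le Cr^5$, where $C$ does not depend on $r\in(0,1]$ (it may depend on $a,\gamma,T,h,J$).

**Proof.** $C$ denotes constants independent of $r$ and of $s,t\in[0,T]$.

**Step 1: moments bounded uniformly in $r$.** For $1\le i<j\le40$ let $A_{ij}=\int_0^tg(x_i-x_j+B^i_s-B^j_s)ds$. There are $780$ pairs, and $A_{ij}$ has the law of $A_t(x_i-x_j)$. By Hölder and Lemma 2,
$$\mathrm E_B\,e^{2\sum_{i<j}A_{ij}}\le\prod_{i<j}\big(\mathrm E_Be^{1560A_{ij}}\big)^{1/780}\le\frac1{1-1560a}\le2 .\tag{9}$$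
With Lemma 3(i), applied to $\gamma+g$, and $\gamma\le\gamma(0)$, we get $\sup_{t\le T,x}\mathrm E\,u_{\rm new}(t,x)^{40}\le2e^{780\gamma(0)T}\le C$. The same holds for $u_{\rm old}$.

**Step 2: time increments.** For predictable $\Psi$, the inequalities of Burkholder, Minkowski and Cauchy–Schwarz give, for a noise $\xi$ with correlation $\gamma+g$,
$$\Big\|\iint\Psi\,d\xi\Big\|_{40}^2\le C\int ds\iint\|\Psi(s,y)\|_{40}\|\Psi(s,y')\|_{40}(\gamma+g)(y-y')dydy'\le C(\gamma+g)(0)\int ds\Big(\int\|\Psi(s,y)\|_{40}dy\Big)^2,$$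
and $(\gamma+g)(0)\le C(1+r^{-2})$. Next, $\frac12\Delta p_\tau=\frac12\big(\frac{\|x\|^2}{\tau^2}-\frac3\tau\big)p_\tau$ has $L^1$-norm at most $3/\tau$, so $\|p_{\tau+h}-p_\tau\|_{L^1}\le\min(2,3h/\tau)$. For $s<t\le T$ and $h=t-s$, (3) gives
$$u_{\rm new}(t,x)-u_{\rm new}(s,x)=\int_0^s\!\!\int(p_{t-v}-p_{s-v})(x-y)u_{\rm new}(v,y)\xi(dv,dy)+\int_s^t\!\!\int p_{t-v}(x-y)u_{\rm new}(v,y)\xi(dv,dy).$$
Hence, with Step 1 and $\int_0^\infty\min(2,3h/\tau)^2d\tau=12h$,
$$\|u_{\rm new}(t,x)-u_{\rm new}(s,x)\|_{40}^2\le C(1+r^{-2})\Big[h+\int_0^\infty\min\Big(2,\frac{3h}\tau\Big)^2d\tau\Big]\le Cr^{-2}|t-s| .$$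
The same bound holds for $u_{\rm old}$. Since $|F(t)-F(s)|\le L\int_J(|u_{\rm old}(t,x)-u_{\rm old}(s,x)|+|u_{\rm new}(t,x)-u_{\rm new}(s,x)|)dx$, and $\mathrm E_{\rm new}$ is a contraction in $L^{40}$,
$$\mathrm E|G(t)-G(s)|^{40}\le Cr^{-40}|t-s|^{20}.\tag{10}$$

**Step 3: interpolating between two independent new noises.** Fix $t\le T$. We claim
$$\mathrm E|G(t)|^{40}\le Cr^{10}.\tag{11}$$
Write $\eta$ for the new noise and let $\eta'$ be an independent copy, independent of the old noise too. Then $\eta_\theta=\cos\theta\,\eta+\sin\theta\,\eta'$ and $\dot\eta_\theta=-\sin\theta\,\eta+\cos\theta\,\eta'$ are independent, each with the law of $\eta$. Let $X,X'$ be the path functionals of $\eta,\eta'$. Those of $\eta_\theta,\dot\eta_\theta$ are $X_\theta=\cos\theta\,X+\sin\theta\,X'$ and $\dot X_\theta=\frac d{d\theta}X_\theta$. Let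
$$u_\theta(x)=\mathrm E_B\big[\Phi_{t,x}\,e^{X_\theta-\frac12g(0)t}\big],\qquad F_\theta=\int_Jh(u_{\rm old}(t,x),u_\theta(x))dx,$$
with the jointly measurable $\Phi$. By (8) and Fubini, a.s. $F_0$ and $F_{\pi/2}$ are $F(t)$ computed with the new noise $\eta$ and $\eta'$, respectively. So $G(t)$ is the conditional expectation of $F_0-F_{\pi/2}$ given the old noise and $\eta$.

We may differentiate in $\theta$: the function $\Phi(|X|+|X'|)e^{|X|+|X'|}$ dominates $|\frac d{d\theta}(\Phi e^{X_\theta-\frac12g(0)t})|$ for all $\theta$. Its $\mathrm P\otimes\mathrm P_B$-expectation is finite uniformly in $x$, because given $B$ the variables $X_{\rm old},X,X'$ are Gaussian with variances $\gamma(0)t,g(0)t,g(0)t$. Let $Q(x)$ be its $\mathrm E_B$-expectation. Then a.s. $\int_JQ\,dx<\infty$, and for a.e. $x\in J$ the map $\theta\mapsto u_\theta(x)$ is $C^1$ with derivative bounded by $Q(x)$. Hence a.s. $\theta\mapsto F_\theta$ is $C^1$ with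
$$\dot F_\theta=\int_J\partial_2h(u_{\rm old}(t,x),u_\theta(x))\,\mathrm E_B\big[\dot X_\theta\,\Phi_{t,x}\,e^{X_\theta-\frac12g(0)t}\big]dx .$$
By Jensen, used twice, $\mathrm E|G(t)|^{40}\le\mathrm E|F_{\pi/2}-F_0|^{40}\le(\pi/2)^{40}\sup_\theta\mathrm E|\dot F_\theta|^{40}$.

**Step 4: the 40th moment of the derivative.** Expand $|\dot F_\theta|^{40}$ as an integral over $x_1,\dots,x_{40}\in J$ with independent Brownian motions $B^1,\dots,B^{40}$, one for each factor; a superscript $i$ on $X_\theta,\dot X_\theta,\Phi$ refers to $(x_i,B^i)$. Fubini is justified, since $\partial_2h$ is bounded and $\prod_i|\dot X^i_\theta|\Phi^ie^{X^i_\theta}$ has a $\mathrm P\otimes\mathrm P_B$-expectation bounded uniformly in $(x_i)$, by Hölder and the Gaussian bounds of Step 3. Integrate first over $\dot\eta_\theta$, which is independent of the old noise and of $\eta_\theta$. Only the factors $\dot X_\theta^i$ depend on it; they are centered Gaussian with $\mathrm{Cov}(\dot X_\theta^i,\dot X_\theta^j)=A_{ij}$. Isserlis' formula gives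
$$\mathrm E_{\dot\eta_\theta}\prod_{i=1}^{40}\dot X^i_\theta=\sum_\pi\prod_{\{i,j\}\in\pi}A_{ij}\ \ge\ 0,$$
the sum running over the pairings $\pi$ of $\{1,\dots,40\}$. Everything except the factors $\partial_2h$ is now nonnegative, so we may bound $|\partial_2h|\le L$ and then integrate the exponentials over the old noise and $\eta_\theta$ by (5):
$$\mathrm E|\dot F_\theta|^{40}\le L^{40}\sum_\pi\int_{J^{40}}\mathrm E_B\Big[\prod_{\{i,j\}\in\pi}A_{ij}\ e^{\sum_{i<j}A_{ij}+780\gamma(0)T}\Big]dx .$$
The pairs of $\pi$ are disjoint, so the corresponding $A_{ij}$ are independent. By Cauchy–Schwarz, (9), and $\mathrm E[A_t(z)^2]\le2a\,\mathrm E[A_t(z)]$ from Lemma 2, the integrand is at most $C\prod_{\{i,j\}\in\pi}(\mathrm E[A_t(x_i-x_j)])^{1/2}$. The integral factorizes over pairs, and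
$$\iint_{J^2}(\mathrm E[A_t(x-y)])^{1/2}dxdy\le|J|\int_{B_{2T}}(\mathrm E[A_t(z)])^{1/2}dz\le C\Big(\int\mathrm E[A_t(z)]dz\Big)^{1/2}=C\Big(t\,ar\int\varphi\Big)^{1/2}\le Cr^{1/2}.$$
There are $20$ pairs, which gives $Cr^{10}$ and proves (11).

**Step 5: chaining.** By (10) and (11), with $\min(y,z)\le y^{9/10}z^{1/10}$,
$$\mathrm E|G(t)-G(s)|^{40}\le C\min(r^{10},r^{-40}|t-s|^{20})\le C\,r^{9}\,r^{-4}|t-s|^2=Cr^5|t-s|^2 .$$
$G$ is continuous and $G(0)=0$, because $F(0)=h(1,1)|J|$ is deterministic. The quantitative form of Kolmogorov's criterion gives $\mathrm E\sup_{t\le T}|G(t)|^{40}\le Cr^5$. $\square$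

## 7. Pushing the noise during the last $r^2$ units of time

By (8) and Fubini, for each $(t,x)$ there is a null set of old noises outside of which $\Phi_{t,x}\in L^2(\mathrm P_B)$ and (8) holds $\mathrm P_{\rm new}$-a.s. The computations of this section are made on $\Omega_{\rm new}$ for a fixed such old noise, with $\Phi_{t,x}$ a fixed element of $L^2(\mathrm P_B)$. Hence they hold simultaneously for all $\lambda\in\mathbb R$, and $\lambda$ may be chosen depending on the old noise.

**Step 1: the new solution is close to the old one in mean square.** By (8) and (5), $\mathrm E_{\rm new}u_{\rm new}=\mathrm E_B\Phi=u_{\rm old}$ and $\mathrm E_{\rm new}u_{\rm new}^2=\mathrm E_{B,\tilde B}[\Phi(B)\Phi(\tilde B)e^{A_t(0)}]$. For $a\le\frac14$, Cauchy–Schwarz and Lemma 2 give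
$$\mathrm E_{\rm new}|u_{\rm new}-u_{\rm old}|^2=\mathrm E_{B,\tilde B}\big[\Phi(B)\Phi(\tilde B)(e^{A_t(0)}-1)\big]\le Z(t,x)(4a)^{1/2}=2\sqrt a\,Z(t,x).\tag{12}$$

**Step 2: a change of measure whose cost does not depend on $r$.** Let $k_0$ be the standard Gaussian density on $\mathbb R^3$ and $\rho=\varphi*k_0$, which is bounded, continuous and everywhere positive. Set $\Theta=\iint k_0(y)\varphi(y-z)k_0(z)dydz<\infty$ and
$$\xi_r=r^{-2}\int_0^{r^2}\rho(B_s/r)ds\in(0,\|\rho\|_\infty],\qquad M(\lambda)=\mathrm E_Be^{\lambda\xi_r}.$$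
By Brownian scaling $\xi_r$ has the law of $\int_0^1\rho(B_s)ds$, so $M$ does not depend on $r$. Since $\xi_r$ is positive and bounded, $M$ is a continuous increasing bijection from $\mathbb R$ onto $(0,\infty)$.

Fix $(t,x)$ with $t\ge r^2$ and let
$$k(s,z)=\lambda a^{-1}r^{-3}k_0((z-x)/r)\,1_{[t-r^2,t]}(s),$$
which is admissible. Substituting $z=x+rw$, for $s\in[t-r^2,t]$,
$$(g*k(s,\cdot))(y)=\lambda r^{-2}\int\varphi\Big(\frac{y-x}r-w\Big)k_0(w)dw=\lambda r^{-2}\rho((y-x)/r),$$
and
$$\mathrm{Var}\,\eta_{\rm new}(k)=r^2\cdot\lambda^2a^{-2}r^{-6}\cdot r^{6}\cdot ar^{-2}\,\Theta=\lambda^2\Theta/a .$$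
All powers of $r$ cancel. By (6), for $\mathrm P_B$-a.e. $b$, $\mathrm{Cov}(\eta_{\rm new}(k),X_{\rm new}(b))=\int_{t-r^2}^t\lambda r^{-2}\rho(b_{t-s}/r)ds=\lambda\xi_r(b)$. Let
$$L_\lambda=\exp\Big(\eta_{\rm new}(k)-\frac{\lambda^2\Theta}{2a}\Big),\qquad d\mathrm P^\lambda=L_\lambda\,d\mathrm P_{\rm new},\qquad\mathrm E_{\rm new}L_\lambda^2=e^{\lambda^2\Theta/a}.$$
With $m_\lambda(t,x)=\mathrm E_B[\Phi_{t,x}e^{\lambda\xi_r}]$, formula (5) applied to $\eta_{\rm new}(k)$ and one or two path functionals gives $\mathrm E^\lambda u_{\rm new}=m_\lambda$ and, exactly as in (12),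
$$\mathrm{Var}^\lambda(u_{\rm new})=\mathrm E_{B,\tilde B}\big[\Phi(B)\Phi(\tilde B)e^{\lambda(\xi_r(B)+\xi_r(\tilde B))}(e^{A_t(0)}-1)\big]\le e^{2|\lambda|\|\rho\|_\infty}\,2\sqrt a\,Z(t,x).\tag{13}$$

**Step 3: the pushed mean is the old solution times $M(\lambda)$.** We show that for each $\Lambda<\infty$, a.s.,
$$\sup_{|\lambda|\le\Lambda,\ t\in[0,T],\ \|x\|\le T}|m_\lambda(t,x)-u_{\rm old}(t,x)M(\lambda)|\longrightarrow0\qquad(r\downarrow0).\tag{14}$$
Here $\Phi$ is the continuous $L^2(\mathrm P_B)$-valued version, so $m_\lambda(t,x)$ is continuous in $(\lambda,t,x)$ and the supremum is measurable. The point is that $\xi_r$ sees only the first $r^2$ units of Brownian time. Let $\mathcal F_s=\sigma(B_v,v\le s)$. The variable $e^{\lambda\xi_r}-M(\lambda)$ is centered, $\mathcal F_{r^2}$-measurable and bounded by $e^{\Lambda\|\rho\|_\infty}$, so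
$$|m_\lambda-u_{\rm old}M(\lambda)|=\big|\mathrm E_B\big[(\mathrm E_B[\Phi|\mathcal F_{r^2}]-\mathrm E_B\Phi)(e^{\lambda\xi_r}-M(\lambda))\big]\big|\le e^{\Lambda\|\rho\|_\infty}\big\|\mathrm E_B[\Phi|\mathcal F_{r^2}]-\mathrm E_B\Phi\big\|_{L^2(\mathrm P_B)} .$$
For each $\Phi\in L^2(\mathrm P_B)$ the last norm tends to $0$ as $r\downarrow0$: by reverse martingale convergence $\mathrm E_B[\Phi|\mathcal F_{r^2}]\to\mathrm E_B[\Phi|\mathcal F_{0+}]$ in $L^2$, and $\mathcal F_{0+}$ is trivial by Blumenthal's 0–1 law. The norm is $1$-Lipschitz in $\Phi$, because $\Phi\mapsto\mathrm E_B[\Phi|\mathcal F_{r^2}]-\mathrm E_B\Phi$ is an orthogonal projection. Taking finite nets, we see that the convergence is uniform on compact subsets of $L^2(\mathrm P_B)$. By Lemma 3(ii) the set $\{\Phi_{t,x}:t\le T,\|x\|\le T\}$ is a.s. compact. This proves (14).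

## 8. Proof of Proposition 4: choosing $K$, $\Lambda$, $a$ and then $r$

**Step 1: the choices.** By Lemma 3(ii), $Z$ and $u_{\rm old}$ are continuous and $u_{\rm old}>0$, so there is $K$ such that the event
$$O=\{Z\le K,\ K^{-1}\le u_{\rm old}\le K\ \text{ on }[0,T]\times\overline{B_T}\}$$
has probability at least $1-\epsilon/4$. Write each $I\in\mathcal I$ as $(\iota-2\ell,\iota+2\ell)$ and choose $h_I\in C_c^\infty(I)$ with $0\le h_I\le1$ and $h_I=1$ on $[\iota-\ell,\iota+\ell]$. Choose $\Lambda$ such that for all $I\in\mathcal I$ and $v\in[K^{-1},K]$ the solution $\lambda$ of $vM(\lambda)=\iota$ lies in $[-\Lambda,\Lambda]$; this is possible because the numbers $\iota/v$ stay in a compact subset of $(0,\infty)$. Fix $a\le\min(\epsilon,1/4000)$ with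
$$2\sqrt a\,K|B_T|\le\epsilon/2,\qquad e^{2\Lambda\|\rho\|_\infty}\,2\sqrt a\,K\le\ell^2/8\quad\text{for all }I\in\mathcal I .$$
Let $c=\frac14e^{-\Lambda^2\Theta/a}$, which does not depend on $r$. By (14), for all small $r$ (with $r\le\epsilon$ and $r^2\le1/T$) the event $O'_r$ that the supremum in (14) is less than $\ell/2$ for every $I\in\mathcal I$ has probability at least $1-\epsilon/4$.

**Step 2: the mean for item 1.** Let $F^1(t)=\int_{B_T}H(u_{\rm new}(t,x)-u_{\rm old}(t,x))dx$. Since $H(w)\le w^2$, (12) and Fubini in $x$ give, on $O$, $\mathrm E_{\rm new}F^1(t)\le2\sqrt a\,K|B_T|\le\epsilon/2$ a.s. for each $t\in[0,T]$. As $\mathrm E_{\rm new}F^1$ is continuous in $t$, this holds a.s. for all $t\in[0,T]$.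

**Step 3: the mean for item 2.** Let $F^{J,I}(t)=\int_Jh_I(u_{\rm new}(t,x))dx$. Fix $t\in[1/T,T]$ and $x\in B_T$. For a.e. old noise in $O\cap O'_r$ let $\lambda\in[-\Lambda,\Lambda]$ solve $u_{\rm old}(t,x)M(\lambda)=\iota$. By (13) and Chebyshev, $\mathrm P^\lambda(|u_{\rm new}-m_\lambda|\ge\ell/2)\le\frac4{\ell^2}\cdot\frac{\ell^2}8=\frac12$, and $|m_\lambda-\iota|<\ell/2$ on $O'_r$. So $\mathrm P^\lambda(|u_{\rm new}(t,x)-\iota|<\ell)\ge\frac12$. For an event $A$, Cauchy–Schwarz gives $\mathrm P^\lambda(A)=\mathrm E_{\rm new}[L_\lambda1_A]\le(\mathrm E_{\rm new}L_\lambda^2)^{1/2}\mathrm P_{\rm new}(A)^{1/2}$; hence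
$$\mathrm P_{\rm new}(|u_{\rm new}(t,x)-\iota|<\ell)\ge\frac{\big(\mathrm P^\lambda(|u_{\rm new}(t,x)-\iota|<\ell)\big)^2}{\mathrm E_{\rm new}L_\lambda^2}\ge\tfrac14e^{-\lambda^2\Theta/a}\ge c .$$
By Fubini in $x$, on $O\cap O'_r$ we have $\mathrm E_{\rm new}F^{J,I}(t)\ge c|J|$ a.s. for each $t\in[1/T,T]$, and by continuity a.s. for all such $t$.

**Step 4: conclusion.** Apply Lemma 5 to $h(u,v)=H(v-u)$ on the ball $B_T$ and to $h(u,v)=h_I(v)$ on each $J$. By Markov's inequality, for $r$ small enough, with probability at least $1-\epsilon/2$ all the quantities $\sup_{t\le T}|F-\mathrm E_{\rm new}F|$ are at most $\epsilon/2$ (for $F^1$) and at most $\frac12c|J|$ (for $F^{J,I}$). Altogether, with probability at least $1-\epsilon$: $F^1\le\epsilon$ on $[0,T]$, and since $0\le h_I\le1_I$,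
$$|\{x\in J:u_{\rm new}(t,x)\in I\}|\ge F^{J,I}(t)\ge\tfrac12c|J|\ge\delta:=\tfrac12c\min_{J'\in\mathcal J}|J'|\qquad\text{on }[1/T,T].\qquad\square$$

## 9. The correlation function as a sum over scales

Let $J_1,J_2,\dots$ be the rational balls (rational centers and radii) and $I_1,I_2,\dots$ the bounded open intervals with rational endpoints and closure in $(0,\infty)$. Choose $T_n\ge n$ nondecreasing with $J_1,\dots,J_n\subset B_{T_n}$. Start from $f_0=\gamma_0$. Given $f_{n-1}=\gamma_0+g_1+\dots+g_{n-1}$ and $\delta_1,\dots,\delta_{n-1}$, choose $\epsilon_n>0$ with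
$$\epsilon_n\le\tfrac18\,16^{-n}\min(1,\epsilon_0),\qquad2\cdot4^n\epsilon_n\le2^{-n-1}\min(1,\delta_1,\dots,\delta_{n-1}).\tag{15}$$
The second condition will keep later bumps from destroying what earlier ones achieved. Apply Proposition 4 with $\gamma=f_{n-1}$, $T=T_n$, $\epsilon=\epsilon_n$, $\mathcal J=\{J_1,\dots,J_n\}$, $\mathcal I=\{I_1,\dots,I_n\}$. This yields $a_n,r_n\le\epsilon_n$, $g_n=g_{a_n,r_n}$, $f_n=f_{n-1}+g_n$ and $\delta_n>0$. Let $f=\gamma_0+\sum_ng_n$ off $0$.

We check the properties claimed for $f$. The support of $g_n$ lies in $B_{r_n}\subset B_{\epsilon_0}$ and $r_n\to0$, so away from $0$ the sum is locally finite and $f$ is smooth there. It is nonnegative, and integrable since $\int f\le\int\gamma_0+\sum_na_nr_n\int\varphi<\infty$. Hence it is tempered, $\hat f=\hat\gamma_0+\sum_n\hat g_n\ge0$, and $f$ is positive semi-definite. Furthermore $\sum_na_n\le\frac18\cdot\frac1{15}\min(1,\epsilon_0)=\frac1{120}\min(1,\epsilon_0)$, so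
$$\int(f-\gamma_0)(x)\|x\|^{-1}dx\le4\pi\sum_na_n\le\frac{4\pi}{120}\epsilon_0\le\epsilon_0,\qquad\kappa(f)\le\kappa(\gamma_0)+\sum_na_n<\infty .$$
Identity (4) for $\gamma_0$ and each $g_n$, together with monotone convergence, gives
$$\int\frac{\hat f(z)}{1+\|z\|^2}dz=2\pi^2\int f(x)\frac{e^{-\|x\|}}{\|x\|}dx\le8\pi^3\kappa(f)<\infty .$$
So (D) holds.

Let $u_n\ge0$ be the continuous solution driven by $\eta_0+\dots+\eta_n$, whose correlation is $f_n$, and let
$$\hat u(t,x)=\lim_nu_n(t,x)\ \text{ if the limit exists in }\mathbb R,\qquad\hat u(t,x)=0\ \text{ otherwise.}$$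

## 10. The limit of the smooth solutions solves the equation

**Lemma 6.** $\hat u$ is a version of $u$. Moreover $u_n\to\hat u$ in $L^2$ uniformly on $[0,T]\times\mathbb R^3$ for each $T$.

**Proof.** Let $(\mathcal G_t)$ be the completed filtration generated by all $\eta_n$. Each $u_n$ is continuous and adapted, so $\hat u$ is $\mathcal G$-predictable.

**Step 1: convergence.** By (8), $\mathrm E[u_n\mid\eta_0,\dots,\eta_{n-1}]=u_{n-1}$, so $\mathrm E|u_n-u_{n-1}|^2=\mathrm Eu_n^2-\mathrm Eu_{n-1}^2$. The moment formula, $\gamma_0\le\gamma_0(0)$, Cauchy–Schwarz, and Lemma 2 applied to $\sum_{k<n}g_k$ (for which $\kappa\le\frac18$) and to $g_n$ (for which $a_n\le\frac14$) give, for $t\le T$,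
$$\mathrm E|u_n-u_{n-1}|^2=\mathrm E\Big[e^{\int_0^tf_{n-1}(\beta_s)ds}\big(e^{\int_0^tg_n(\beta_s)ds}-1\big)\Big]\le e^{T\gamma_0(0)}\big(\tfrac43\big)^{1/2}(4a_n)^{1/2}.$$
Since $\sum_na_n^{1/4}\le\sum_n2^{-n}<\infty$, for each $(t,x)$ we have $u_n(t,x)\to\hat u(t,x)$ a.s., and the convergence holds in $L^2$ uniformly on $[0,T]\times\mathbb R^3$.

**Step 2: moments.** Let $k\ge2$ be an integer, $q=k(k-1)/2$, and $N$ such that $q\sum_{j>N}a_j\le\frac12$. By the moment formula and Hölder over the $q$ pairs, for $t\le T$,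
$$\mathrm E\,u_n(t,x)^k\le\mathrm E\exp\Big(q\int_0^tf(\beta_s)ds\Big)\le e^{qTf_N(0)}\,\mathrm E\exp\Big(q\int_0^t\sum_{j>N}g_j(\beta_s)ds\Big)\le2e^{qTf_N(0)},$$
by $f_N\le f_N(0)$ and Lemma 2. By Fatou, $\sup_{t\le T,x}\mathrm E\,\hat u(t,x)^k<\infty$.

**Step 3: the mild equation.** The increments of the noises after time $t$ are independent of $\mathcal G_t$, so all of them can be integrated in the filtration $\mathcal G$, and $u_n$ satisfies its mild equation there. For predictable $\Psi$ as in Section 2, $\iint\Psi\,d\eta=\sum_n\iint\Psi\,d\eta_n$ with orthogonal summands; this is clear for simple $\Psi$ and extends by the isometry. For $g\in\{f_n,g_j\}$,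
$$\int_0^tds\iint p_s(y)p_s(y')g(y-y')dydy'=\int_0^t\mathrm E[g(\beta_s)]ds\le\kappa(g).$$
Write the difference of the stochastic integrals for $u_n$ and $\hat u$ as the orthogonal sum
$$\int_0^t\!\!\int p_{t-s}(x-y)(u_n-\hat u)\,d(\eta_0+\dots+\eta_n)-\sum_{j>n}\int_0^t\!\!\int p_{t-s}(x-y)\,\hat u\,d\eta_j .$$
Its second moment is at most
$$\kappa(f)\sup\|u_n-\hat u\|_2^2+\sup\|\hat u\|_2^2\sum_{j>n}a_j\longrightarrow0,$$
with suprema over $[0,t]\times\mathbb R^3$. So $\hat u$ satisfies (3) with the noise $\eta$.

**Step 4: uniqueness in the larger filtration.** The solution $u$ is predictable for the filtration of $\eta$, while $\hat u$ is only known to be $\mathcal G$-predictable; so we compare them in $\mathcal G$. By the independence noted in Step 3, $\eta$ is a $\mathcal G$-martingale measure and $u$ solves the same equation in $\mathcal G$. Let $\Delta=\hat u-u$, fix $T$, and put $k(s)=\mathrm Ef(\beta_s)$, so that $\int_0^\infty k(s)ds\le\kappa(f)<\infty$. Choose $\lambda$ with $\int_0^\infty e^{-\lambda s}k(s)ds\le\frac12$, and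 let $N=\sup_{t\le T,x}e^{-\lambda t}\mathrm E\Delta(t,x)^2<\infty$. From $\Delta(t,x)=\int_0^t\!\int p_{t-s}(x-y)\Delta(s,y)d\eta$ and the isometry,
$$\mathrm E\Delta(t,x)^2\le\int_0^tNe^{\lambda s}k(t-s)ds\le\tfrac12Ne^{\lambda t},$$
so $N\le\frac12N$, that is, $N=0$. $\square$

## 11. All values in every ball at all times

**Lemma 7.** Almost surely $u_n(t,\cdot)\to\hat u(t,\cdot)$ in $L^0_{\rm loc}$, locally uniformly in $t\ge0$, so that $t\mapsto\hat u(t,\cdot)\in L^0_{\rm loc}$ is continuous; and, simultaneously for all $t>0$, all nonempty open $J\subset\mathbb R^3$ and all nonempty open $I\subset(0,\infty)$,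
$$|\{x\in J:\hat u(t,x)\in I\}|>0 .\tag{16}$$

**Proof.** The pair $(u_{n-1},u_n)$ plays the role of $(u_{\rm old},u_{\rm new})$ at step $n$. Since $\sum_n\epsilon_n<\infty$, by Borel–Cantelli a.s. there is $n_0$ such that the event of Proposition 4 holds at every step $n\ge n_0$. Fix such an $\omega$.

**Step 1: later bumps move little mass.** Since $H(w)\ge\frac12\min(w^2,1)$, item 1 and (15) give, for $m\ge n_0$ and $t\le T_m$,
$$|\{x\in B_{T_m}:|u_m(t,x)-u_{m-1}(t,x)|>2^{-m}\}|\le2\cdot4^m\epsilon_m\le2^{-m-1}\min(1,\delta_1,\dots,\delta_{m-1}).$$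
Let $n\ge n_0$ and $t\in[0,T_n]$. Summing over $m>n$: outside a subset of $B_{T_n}$ of measure at most $\sum_{m>n}2^{-m-1}\min(1,\delta_n)\le\frac12\min(2^{-n},\delta_n)$ we have $|u_m-u_{m-1}|\le2^{-m}$ for all $m>n$. There the limit exists and $|\hat u(t,x)-u_n(t,x)|\le2^{-n}$. The bound is uniform in $t\in[0,T_n]$, which is the asserted convergence. Each $u_n$ is continuous, so $t\mapsto u_n(t,\cdot)\in L^0_{\rm loc}$ is continuous, and so is the locally uniform limit.

**Step 2: what step $n$ achieved survives.** Let $t\in[1/T_n,T_n]$ and $i,j\le n$, and let $I_i^{(n)}$ be the closed $2^{-n}$-neighborhood of $I_i$. Item 2 gives measure at least $\delta_n$ to the points $x\in J_j$ with $u_n(t,x)\in I_i$; by Step 1 all but a set of measure $\frac12\delta_n$ of them satisfy $|\hat u-u_n|\le2^{-n}$. Hence $|\{x\in J_j:\hat u(t,x)\in I_i^{(n)}\}|\ge\delta_n-\frac12\delta_n>0$.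

**Step 3: arbitrary open sets.** Given $t>0$ and nonempty open $J$ and $I\subset(0,\infty)$, pick $J_j\subset J$ and $I_i$ with $\bar I_i\subset I$, and then $n\ge\max(i,j,n_0)$ with $t\in[1/T_n,T_n]$ and $I_i^{(n)}\subset I$. Step 2 gives (16). $\square$

## 12. A separable version on the given space

Let $(\Omega,\mathrm P)$ be the given complete space carrying $\eta$. The field $\hat u$ lives on an extension by a uniform variable.

**Step 1: removing the enlargement.** Fix a rational $t>0$. For each $x$, $\hat u(t,x)=u(t,x)$ a.s. For $\psi\in C_c(\mathbb R^3)$ let $Y_\psi=\int\psi(x)\arctan\hat u(t,x)dx$. Its conditional variance given $\sigma(\eta)$ is a double integral of $\psi(x)\psi(x')$ times conditional covariances of $\arctan\hat u(t,x)$ and $\arctan\hat u(t,x')$. These vanish, since each $\hat u(t,x)$ is a.s. equal to a $\sigma(\eta)$-measurable variable. So, by Fubini, $Y_\psi$ is a.s. equal to a $\sigma(\eta)$-measurable variable. The variables $Y_\psi$, with $\psi$ in a suitable countable family, determine the random element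 $\hat u(t,\cdot)$ of $L^0_{\rm loc}$: the map from the Polish space $L^0_{\rm loc}$ to the sequence of integrals is continuous and injective, so by the Lusin–Souslin theorem its inverse is Borel on its Borel image. Hence there are random elements $V_t$ of $L^0_{\rm loc}$, $t\in\mathbb Q\cap(0,\infty)$, on $\Omega$, measurable with respect to the completion of $\sigma(\eta)$, with $V_t=\hat u(t,\cdot)$ a.e. for all rational $t>0$, a.s.

By Lemma 7, a.s. $t\mapsto V_t$ is uniformly continuous on $\mathbb Q\cap[1/m,m]$ for each $m$. On this event, which lies in the completion of $\sigma(\eta)$, extend $V$ continuously to $(0,\infty)$; off it put $V\equiv0$. By continuity of both sides, a.s. for all $t>0$, $V_t=\hat u(t,\cdot)$ a.e. We may take $V_t\ge0$, setting $V\equiv 0$ on one more null event.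

**Step 2: choosing pointwise values.** Let
$$\alpha_m(t,x)=\frac1{|B_{1/m}|}\int_{B(x,1/m)}\arctan V_t(y)\,dy,$$
which is continuous in $(t,x)$, and put $\bar u(t,x)=\tan\lim_m\alpha_m(t,x)$ if the limit exists and lies in $[0,\frac\pi2)$, and $\bar u(t,x)=0$ otherwise. Then $\bar u\ge0$ is jointly measurable and measurable with respect to the completion of $\sigma(\eta)$. By Lebesgue's differentiation theorem, a.s.,
$$\bar u(t,\cdot)=V_t=\hat u(t,\cdot)\ \text{ a.e.,}\quad\text{for all }t>0 .\tag{17}$$

**Step 3: $\bar u$ is a version of $u$.** Fix $t>0$. By (17) and Fubini, $\mathrm P\{\bar u(t,x)=\hat u(t,x)\}=1$ for a.e. $x$; we need every $x$. It suffices that this probability does not depend on $x$. The field $u_n(t,\cdot)$ is continuous with bounded fourth moments, hence $L^2(\mathrm P)$-continuous, and so is the uniform $L^2$-limit $\hat u(t,\cdot)$. Therefore $\alpha_m(t,x)$ is an $L^2$-limit of Riemann sums of $y\mapsto\arctan\hat u(t,x+y)$ over $B_{1/m}$. The finite-dimensional laws of $u_n(t,\cdot)$ are shift invariant: the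 law of the field $W$ of Section 4 is, and $X_t^{x+x'}$ is the functional $X_t^{x'}$ of the shifted field $W_\cdot(\cdot+x)$. So those of $\hat u(t,\cdot)$ are shift invariant. Thus the joint law of $(\hat u(t,x),(\alpha_m(t,x))_{m\ge1})$ does not depend on $x$, and neither does the probability in question. Consequently $\bar u(t,x)=\hat u(t,x)=u(t,x)$ a.s. for every $(t,x)$.

**Step 4: the range statement in (a).** By (17) and Lemma 7, a.s. $t\mapsto\bar u(t,\cdot)\in L^0_{\rm loc}$ is continuous and $|\{x\in J:\bar u(t,x)\in I\}|>0$ for all $t,J,I$. These are statements about $\omega\in\Omega$ only. A set $A\subset\Omega$ whose cylinder in the extension contains a set of full measure has, by Fubini, itself full measure in the complete space $\Omega$. So they hold $\mathrm P$-a.s. on the original space. In particular a.s. $\bar u(t,\cdot)$ is unbounded on every $B(x,\varepsilon)$, whence $\sup_{a,b\in B(x,\varepsilon)}|\bar u(t,a)-\bar u(t,b)|=\infty$ for all $t>0$, $x$ and $\varepsilon>0$. That is, $\mathrm{Osc}_{\bar u(t)}(x)=\infty$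 for all $(t,x)$.

**Step 5: separability.** Let $\zeta_1,\zeta_2,\dots$ be i.i.d. on an auxiliary space with a strictly positive density on $\mathbb R^3$. For a.e. $\omega$, all rational $s>0$ and all $i,j$, the set $\{x\in J_j:\bar u(s,x)\in I_i\}$ has positive measure, so the sequence $(\zeta_l)$ a.s. hits it. By Fubini some realization of $(\zeta_l)$, a deterministic countable set $D_2\subset\mathbb R^3$, a.s. meets all these sets. Let $D=(\mathbb Q\cap(0,\infty))\times D_2$. Every nonempty open $G$ contains some $\{s\}\times J_j$ with $s$ rational, so a.s. $\bar u(G\cap D)$ is dense in $[0,\infty)$ for every nonempty open $G$. If now $\bar u\in F$ on $G\cap D$ with $F$ closed and $G\neq\emptyset$, then $F\supset[0,\infty)$, and $\bar u\in F$ on $G$ because $\bar u\ge0$. So $\bar u$ is separable, and (a) is proved.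

**Step 6: part (b).** Fix $t>0$. The argument of Step 5 at time $t$ gives a countable $D_2^t$ such that a.s. $\bar u(t,\cdot)$ is unbounded on $D_2^t\cap B(x,\varepsilon)$ for all $x$ and $\varepsilon>0$. Any version $\tilde u$ satisfies a.s. $\tilde u(t,y)=\bar u(t,y)$ for all $y\in D_2^t$, since this involves countably many points. Hence a.s. $\tilde u(t,\cdot)$ is unbounded on every ball.

**Step 7: part (c).** By Fubini, a.s. $\tilde u(t,\cdot)=\bar u(t,\cdot)$ a.e. for all rational $t>0$. By continuity in $L^0_{\rm loc}$ of both sides this holds for all $t>0$. By (a), a.s. for every $t>0$ the function $\tilde u(t,\cdot)$ is essentially unbounded on every ball, so all oscillations are infinite. This proves Theorem 1. $\blacksquare$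

## 13. A separable version that is flat at one random time

For the $f$ of Theorem 1, the oscillation statement for all $t$ simultaneously depends on which separable version is used. Let $\tau>0$ be a random variable with continuous distribution, for example $\tau=|\eta(k)|$, modified on a null set, where $k\ge0$ is a test function that is not identically zero; as $f\ge g_1$ and $g_1>0$ near $0$, $\eta(k)$ has positive variance. Put
$$\check u(t,x)=\bar u(t,x)\ \text{ for }t\ne\tau,\qquad\check u(\tau,\cdot)\equiv1 .$$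
Since $\mathrm P\{\tau=t\}=0$ for each $t$, $\check u$ is a version of $u$. It is separable with the set $D$ of Step 5 above: a.s. $\tau\notin\mathbb Q$, so $\check u=\bar u$ on $D$ and the values of $\check u$ on $G\cap D$ are dense in $[0,\infty)$ for every nonempty open $G$; and $\check u\ge0$. Yet $\mathrm{Osc}_{\check u(\tau)}\equiv0$.

This concerns the oscillation statement for this $f$. Other statements about all $(t,x)$ do hold for every separable version. For example, any separable version $\tilde u$ is a.s. nonnegative everywhere: if $D$ is its separating set, then a.s. $\tilde u=\bar u\ge0$ on the countable set $D$, and one takes $F=[0,\infty)$ and $G=(0,\infty)\times\mathbb R^3$ in the definition. Parts (b) and (c) of Theorem 1 say which oscillation statements hold for all versions at a fixed time, and for all versions that are jointly measurable and continuous in $L^0_{\rm loc}$ at all times.
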